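\title{The average canonical height in families of elliptic curves over $\mathbb{P}^n$}

\begin{abstract}
Let $E$ be an elliptic curve over $K=\mathbb{Q}(T_1,\dots,T_n)$ and let $P\in E(K)$. Specializing the parameters at $\omega\in\mathbb{Q}^n$ gives a point $P_\omega$ on an elliptic curve $E_\omega$ over $\mathbb{Q}$. For $n\ge2$ the ratio $\hat h_{E_\omega}(P_\omega)/h(\omega)$ need not have a limit as $h(\omega)\to\infty$. We prove that its average over the $\omega$ of height at most $B$ equals $\hat h_E(P)+O(1/\log B)$, and that the ratio differs from $\hat h_E(P)$ by more than $\varepsilon$ for only $O_\varepsilon(B^{n+1-c\varepsilon})$ of the $\gg B^{n+1}$ points. The proofs use the duplication formula, resultants and elementary counting. An explicit family shows that the rate $1/\log B$ and the linear dependence of the exponent on $\varepsilon$ cannot be improved in general.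
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The setting}
Let $n\ge1$, $\mathbf{T}=(T_1,\dots,T_n)$ and $K=\mathbb{Q}(\mathbf{T})$. Let $E/K$ be the elliptic curve
\begin{equation}\label{eq:E}
Y^2=X^3+a_4(\mathbf{T})X+a_6(\mathbf{T}),\qquad a_4,a_6\in\mathbb{Z}[\mathbf{T}],\qquad \Delta=-16(4a_4^3+27a_6^2)\ne0 .
\end{equation}
We call the equation \emph{minimal} if there is no nonconstant $g\in\mathbb{Q}[\mathbf{T}]$ with $a_4/g^4,\,a_6/g^6\in\mathbb{Z}[\mathbf{T}]$, and we call $E$ \emph{split} if it is $K$-birationally isomorphic to $E_0\times_{\mathbb{Q}}K$ for some elliptic curve $E_0/\mathbb{Q}$. For $\omega\in\mathbb{Q}^n$ with $\Delta(\omega)\ne0$, let $E_\omega/\mathbb{Q}$ be the curve $Y^2=X^3+a_4(\omega)X+a_6(\omega)$. A point $P\in E(K)$ is a rational map from $\mathbb{A}^n$ to $\mathbb{P}^2$; where it is defined, its value $P_\omega$ is a point of $E_\omega(\mathbb{Q})$.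

For a point $[\nu_0:\dots:\nu_k]$ of $\mathbb{P}^k(\mathbb{Q})$ written with coprime integers, put $H=\max_i|\nu_i|$ and $h=\log H$. For $\omega\in\mathbb{Q}^n$ let $H(\omega)$ and $h(\omega)$ be the heights of $[1:\omega_1:\dots:\omega_n]$. The analogue on $K$ is the degree: if $f=F/G$ with $F,G\in\mathbb{Q}[\mathbf{T}]$ coprime, then $h_K(f)=\max(\deg F,\deg G)$ (total degrees), and $h_K(0)=0$. This is the height on $K$ attached to the model $\mathbb{P}^n_{\mathbb{Q}}$ and the hyperplane class. The canonical heights are normalized in the same way over $\mathbb{Q}$ and over $K$: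
\[
\hat h_{E_\omega}(Q)=\tfrac12\lim_{k\to\infty}4^{-k}h\bigl(x(2^kQ)\bigr),\qquad
\hat h_{E}(P)=\tfrac12\lim_{k\to\infty}4^{-k}h_K\bigl(x(2^kP)\bigr),
\]
where $x(\cdot)$ is the $X$-coordinate and $h(x(O))=h_K(x(O))=0$ for the point at infinity $O$. For $B>1$ let
\[
\mathcal{Q}_B=\{\omega\in\mathbb{Q}^n:\ 1<H(\omega)\le B,\ \Delta(\omega)\ne0,\ P_\omega\text{ is defined}\},\qquad
\mathcal{A}_B(P)=\frac1{\#\mathcal{Q}_B}\sum_{\omega\in\mathcal{Q}_B}\frac{\hat h_{E_\omega}(P_\omega)}{h(\omega)} .
\]
The condition $H(\omega)>1$ only ensures that $h(\omega)\ne0$. The following question comes from Wong's paper \cite{Wong}.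

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge2$, let \eqref{eq:E} be minimal and let $E$ be non-split. Is $\lim_{B\to\infty}\mathcal{A}_B(P)=\hat h_E(P)$ for every $P\in E(K)$?}

\subsection*{Why one expects $\hat h_E(P)$, and why only on average}
Let $f\in K$ have degree $d=h_K(f)$, and write $f=F/G$ with coprime homogeneous polynomials $F,G$ of degree $d$ in $n+1$ variables. If $\omega$ has coprime integer coordinates $\nu=(\nu_0,\dots,\nu_n)$, then $f(\omega)=F(\nu)/G(\nu)$. Both integers are $O(H(\omega)^d)$, so $h(f(\omega))$ is close to $d\,h(\omega)$ unless $F(\nu)$ and $G(\nu)$ are both unusually small or have a large common factor. Apply this to $f=x(2^kP)$, divide by $2\cdot4^k$ and exchange the limits in $k$ and $\omega$: one is led to guess that $\hat h_{E_\omega}(P_\omega)\approx\hat h_E(P)h(\omega)$.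

For $n=1$ the guess is Silverman's specialization theorem, as quoted in \cite{Wong}: $\hat h_{E_\omega}(P_\omega)/h(\omega)\to\hat h_E(P)$ as $h(\omega)\to\infty$, with $\omega$ ranging over $\bar{\mathbb{Q}}$. In that case $F$ and $G$ have no common zero on $\mathbb{P}^1$ (see Remark~\ref{rem:n1}). For $n\ge2$ two forms of positive degree always have common zeros in $\mathbb{P}^n(\bar{\mathbb{Q}})$, and a point $\omega$ that is close to such a zero, in the real or in a $p$-adic sense, makes $F(\nu)$ and $G(\nu)$ both small or both divisible by a power of $p$. The pointwise statement then fails in general. Take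
\[
E:\ Y^2=X^3-T_1^2T_2^2X+T_2^6,\qquad P=(0,T_2^3),
\]
for which $\hat h_E(P)=\frac12$ (Lemma~\ref{lem:half}). At $\omega=(u,u,0,\dots,0)$ with $u\ge2$ an integer, the substitution $X=u^2x$, $Y=u^3y$ takes $(E_\omega,P_\omega)$ to the fixed curve $y^2=x^3-x+1$ with the fixed point $(0,1)$. Such a substitution does not change canonical heights: it multiplies every $x(2^kQ)$ by the same $\lambda\in\mathbb{Q}^\times$, and $|h(\lambda x)-h(x)|\le h(\lambda)$. So $\hat h_{E_\omega}(P_\omega)$ is constant along these $\omega$ and the ratio tends to $0$, not to $\frac12$.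

On the other hand the common zeros of coprime forms have codimension $2$. A prime $p$ should therefore divide both $F(\nu)$ and $G(\nu)$ for a proportion about $p^{-2}$ of all $\nu$, and $\sum_p p^{-2}\log p$ converges. This suggests that the guess is right on average, and even that $\hat h_{E_\omega}(P_\omega)-\hat h_E(P)h(\omega)$ is bounded on average. A lower bound is recorded in \cite{Wong}: under the hypotheses of the Question there is $L_1>0$, depending only on $\Delta$, with $\liminf_{B\to\infty}\mathcal{A}_B(P)\ge L_1$ for every non-torsion $P\in E(K)$.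

\subsection*{Results}
The answer to the Question is yes. In Theorems~\ref{thm:A} and~\ref{thm:B}, $n\ge1$ is arbitrary, the equation \eqref{eq:E} need not be minimal and $E$ may be split. Implied constants may depend on $n$, $E$ and $P$; further dependence is indicated.

\begin{theorem}\label{thm:A}
Let $P\in E(K)$. Then $\lim_{B\to\infty}\mathcal{A}_B(P)=\hat h_E(P)$. Moreover, there is $c=c(E,P)>0$ such that for every $\varepsilon\in(0,1]$
\[
\#\bigl\{\omega\in\mathcal{Q}_B:\ |\hat h_{E_\omega}(P_\omega)-\hat h_E(P)h(\omega)|>\varepsilon h(\omega)\bigr\}\ \ll_\varepsilon\ B^{\,n+1-c\varepsilon},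
\]
while $\#\mathcal{Q}_B\gg B^{n+1}$ for large $B$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $P\in E(K)$. Then
\[
\sum_{\omega\in\mathcal{Q}_B}\bigl|\hat h_{E_\omega}(P_\omega)-\hat h_E(P)h(\omega)\bigr|\ll B^{n+1},
\qquad
\frac1{\#\mathcal{Q}_B}\sum_{\omega\in\mathcal{Q}_B}\Bigl|\frac{\hat h_{E_\omega}(P_\omega)}{h(\omega)}-\hat h_E(P)\Bigr|\ll\frac1{\log B}.
\]
In particular $\mathcal{A}_B(P)=\hat h_E(P)+O(1/\log B)$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $n\ge2$.
\begin{enumerate}
\item[(i)] There are a non-split $E$ with minimal equation \eqref{eq:E}, a point $P\in E(K)$ and $c'>0$ such that $\mathcal{A}_B(P)-\hat h_E(P)\ge c'/\log B$ for all large $B$.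
\item[(ii)] There are such $E$ and $P$ for which, for each $0<\varepsilon<1/8$, the exceptional set in Theorem~\ref{thm:A} has $\gg_\varepsilon B^{n+1-8\varepsilon}$ elements.
\end{enumerate}
\end{theorem}

So the rate $1/\log B$ and the linear dependence of the exponent saving on $\varepsilon$ are optimal in general.

\subsection*{Plan of the proof}
Section~\ref{sec:model} carries out the heuristic above for the single function $T_1/T_2$. After the preliminaries of Section~\ref{sec:prelim}, Section~\ref{sec:dup} justifies the exchange of limits: stopping after $k$ duplications costs $O(4^{-k}h(\omega))$ for \emph{every} $\omega$, so that everything depends on one rational function $x(2^kP)$. For fixed $k$ a counting lemma then gives Theorem~\ref{thm:A} (Section~\ref{sec:A}). Theorem~\ref{thm:B} needs $k$ to grow with $B$, and hence a count that is uniform in the forms involved (Section~\ref{sec:B}). Section~\ref{sec:C} proves Theorem~\ref{thm:C} with a family whose specializations depend only on a multiple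 of $\omega_1/\omega_2$, so that Tate's theorem \cite{Tate} reduces it to the model.

\section{A model: the height of $\omega_1/\omega_2$}\label{sec:model}

Throughout the paper, to $\omega\in\mathbb{Q}^n$ we attach the unique primitive vector $\nu\in\mathbb{Z}^{n+1}$ (coprime coordinates) with $\nu_0>0$ and $\omega_i=\nu_i/\nu_0$, and we write $|\nu|=\max_i|\nu_i|$, so that $|\nu|=H(\omega)$.

Let $n\ge2$ and $f=T_1/T_2$, a function of degree $1$. For $\omega_2\ne0$ we have $f(\omega)=\nu_1/\nu_2$, and the amount by which $h(f(\omega))$ falls short of the expected value $h(\omega)$ is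
\[
\delta(\omega)=h(\omega)-h(\nu_1/\nu_2)=\log\frac{|\nu|}{\max(|\nu_1|,|\nu_2|)}+\log\gcd(\nu_1,\nu_2).
\]
Both terms are nonnegative. The first measures how close $\omega$ is to the linear space $\nu_1=\nu_2=0$ in the real sense, the second in the $p$-adic senses. At $\omega=(u,u,0,\dots,0)$ the defect is all of $h(\omega)$. But a large defect is rare.

\begin{lemma}\label{lem:model}
Let $n\ge2$, $B\ge1$, and let $\nu$ run over the vectors in $\mathbb{Z}^{n+1}$ with $|\nu|\le B$. With implied constants depending only on $n$: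
\begin{enumerate}
\item[(a)] $\sum_{\nu_i\ne0}\log(|\nu|/|\nu_i|)\ll B^{n+1}$ for each $i$;
\item[(b)] $\sum_{\nu_2\ne0}\log\gcd(\nu_1,\nu_2)\ll B^{n+1}$;
\item[(c)] for $0<\eta\le1$, the number of $\nu$ with $\nu_2\ne0$ such that $\max(|\nu_1|,|\nu_2|)\le B^{1-\eta}$ or $\gcd(\nu_1,\nu_2)\ge B^{\eta}$ is $\ll B^{n+1-\eta}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sum is at most $(2B+1)^n\cdot2\sum_{1\le u\le B}\log(B/u)\le(2B+1)^n\cdot2\int_0^B\log(B/u)\,du=2B(2B+1)^n$.

(b) Let $N(g)$ be the number of $\nu$ with $\nu_2\ne0$ and $g\mid\nu_1,\nu_2$. Then $N(g)=0$ for $g>B$, and $N(g)\le(2B+1)^{n-1}(2B/g+1)(2B/g)\ll B^{n+1}g^{-2}$ for $g\le B$. Since $\log\gcd(\nu_1,\nu_2)=\sum_{p^e\mid\nu_1,\nu_2}\log p$, the sum is $\sum_{p}\sum_{e\ge1}N(p^e)\log p\ll B^{n+1}\sum_{p,e}p^{-2e}\log p\ll B^{n+1}$.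

(c) The first condition holds for at most $(2B+1)^{n-1}(2B^{1-\eta}+1)^2\ll B^{n+1-2\eta}$ vectors, the second for at most $\sum_{g\ge B^\eta}N(g)\ll B^{n+1-\eta}$.
\end{proof}

If $H(\omega)\le B$ and $\delta(\omega)>2\eta\log B$, one of the two terms of $\delta(\omega)$ exceeds $\eta\log B$, so $\nu$ is counted in (c): the exceptional set is smaller by a power of $B$ that is linear in $\eta$. This is the shape of Theorem~\ref{thm:A}. By (a) and (b) the sum of $\delta(\omega)$ is $O(B^{n+1})$, which is the shape of Theorem~\ref{thm:B}.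

Two things change in general. First, the common zeros of $F$ and $G$ are not explicit. In the model the conditions $p\mid\nu_1$ and $p\mid\nu_2$ each save a factor $1/p$. In general we eliminate the last variable: if $p$ divides $F(\nu)$ and $G(\nu)$, then $p$ divides a resultant $R(\nu_0,\dots,\nu_{n-1})$, which saves one factor $1/p$, and then $p\mid F(\nu)$ restricts $\nu_n$, which saves another. Second, a canonical height involves the whole sequence of functions $x(2^kP)$, whose degrees grow like $4^k$.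

\section{Preliminaries}\label{sec:prelim}

\subsection*{Notation}
We use homogeneous coordinates $t=(t_0,\dots,t_n)$ with $T_i=t_i/t_0$, so that $K$ is the field of quotients of two forms (homogeneous polynomials) of equal degree in $t$. The zero polynomial counts as a form of every degree. We write $t'=(t_0,\dots,t_{n-1})$ and $\nu=(\nu',\nu_n)$. For a polynomial $F$, $\|F\|_1$ is the sum of the absolute values of its coefficients; it is submultiplicative, and $|F(\nu)|\le\|F\|_1|\nu|^d$ for a form $F$ of degree $d$. The letter $p$ denotes a prime, $v_p$ is the $p$-adic valuation extended to $\overline{\mathbb{Q}_p}$, and $v$ runs over the places of $\mathbb{Q}$. We put $x(O)=[1:0]$ and regard $x(Q)$ as a point of $\mathbb{P}^1$; then $h(x(O))=0$, as the convention requires.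

\subsection*{Standard facts}
\begin{enumerate}
\item[(F1)] \emph{Heights.} For $(X,Z)\in\mathbb{Q}^2\setminus\{0\}$, $h([X:Z])=\sum_v\log\max(|X|_v,|Z|_v)$, and $\sum_v\log|r|_v=0$ for $r\in\mathbb{Q}^\times$.
\item[(F2)] \emph{Schwartz--Zippel.} A nonzero polynomial of total degree $\delta$ in $k$ variables over a field has at most $\delta\,(\#S)^{k-1}$ zeros in $S^k$, for any finite subset $S$ of the field.
\item[(F3)] \emph{Gauss' lemma.} Polynomials coprime in $\mathbb{Z}[t]$ are coprime in $\mathbb{Q}[t]$, and polynomials coprime in $\mathbb{Q}[t]$ are coprime in $\mathbb{Q}(t')[t_n]$.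
\item[(F4)] \emph{Resultants.} Let $f,g$ be polynomials in $u$ over an integral domain, of degrees at most $r$ and $d$, with $r+d\ge1$. The resultant $\operatorname{Res}_{r,d}(f,g)$ is the determinant of the Sylvester matrix, that is, of the linear map $(a,b)\mapsto af+bg$ from pairs with $\deg a<d$, $\deg b<r$ to polynomials of degree $<r+d$, in the monomial bases. The matrix has $d$ rows filled with the coefficients of $f$ and $r$ rows filled with those of $g$. Multiplying by its adjugate gives, for each $0\le j<r+d$, an identity $\operatorname{Res}_{r,d}(f,g)\,u^j=a_jf+b_jg$ in which the coefficients of $a_j,b_j$ are cofactors of the matrix. If $f=c\prod_{i=1}^r(u-\alpha_i)$ with $c\ne0$, then $\operatorname{Res}_{r,d}(f,g)=\pm c^d\prod_ig(\alpha_i)$.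
\item[(F5)] \emph{Primes and divisors.} An integer $g\ge1$ has $\ll_\epsilon g^\epsilon$ divisors. If $w(g)$ is the number of primes dividing $g$, then $2^{w(g)}$ is at most the number of divisors, so $d^{w(g)}\ll_{d,\epsilon}g^\epsilon$. For $z\ge2$ we have $\sum_{p\le z}p^{-1}\log p\le\log z+O(1)$ (Mertens) and $\sum_{p\le z}\log p\ll z$ (Chebyshev); the latter gives $\sum_{p>z}p^{-2}\log p\ll1/z$ by summing over dyadic intervals. Finally $\sum_pp^{-2}<\frac14+\sum_{k\ge3}\frac1{k(k-1)}=\frac34$.
\end{enumerate}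

\subsection*{Where the specialization is defined}
The next lemma describes the points at which the rational map $P$ is regular in terms of $x(P)$ alone.

\begin{lemma}\label{lem:defined}
Let $P\ne O$ and $x(P)=F/G$ with $F,G\in\mathbb{Q}[\mathbf{T}]$ coprime. Then $P$ extends to a morphism to $\mathbb{P}^2$ near $\omega$ if and only if $(F(\omega),G(\omega))\ne(0,0)$, and in that case $x(P_\omega)=[F(\omega):G(\omega)]$.
\end{lemma}

\begin{proof}
The fraction $y(P)^2=(F^3+a_4FG^2+a_6G^3)/G^3$ is in lowest terms, because its numerator is $F^3$ modulo $G$, and it is a square in $K$. So every irreducible factor of $G$ occurs to an even power: $G=c\gamma^2$ with $c\in\mathbb{Q}^\times$, and $y(P)=\beta/\gamma^3$ with $\beta,\gamma$ coprime and $\beta^2=c^{-3}F^3+c^{-1}a_4F\gamma^4+a_6\gamma^6$. Thus $P=[c^{-1}F\gamma:\beta:\gamma^3]$. The three coordinates vanish at $\omega$ if and only if $\gamma(\omega)=\beta(\omega)=0$, which by the formula for $\beta^2$ means $F(\omega)=G(\omega)=0$.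

If they do not all vanish, the triple defines a morphism near $\omega$. Its value has $x$-coordinate $F(\omega)/G(\omega)$ if $\gamma(\omega)\ne0$, and it is $O=[0:1:0]$ if $\gamma(\omega)=0$, in which case $[F(\omega):G(\omega)]=[1:0]$. Conversely, a morphism near $\omega$ is given by a triple in the local ring $\mathcal{O}_\omega$ that contains a unit, and our triple is $\lambda$ times it for some $\lambda\in K$. Comparing the coordinate that is a unit shows $\lambda\in\mathcal{O}_\omega$. Now $\lambda$ divides $\beta$ and $\gamma^3$, which remain coprime in the localization $\mathcal{O}_\omega$ of the factorial ring $\mathbb{Q}[\mathbf{T}]$. So $\lambda$ is a unit and our triple does not vanish at $\omega$.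
\end{proof}

For $P=O$ put $(F,G)=(1,0)$. The proofs use only two properties of the phrase ``$P_\omega$ is defined'':
\begin{enumerate}
\item[(D1)] if $P_\omega$ is defined, then $(F(\omega),G(\omega))\ne(0,0)$ and $x(P_\omega)=[F(\omega):G(\omega)]$;
\item[(D2)] $P_\omega$ is defined for all $\omega$ outside the zero set of some nonzero polynomial.
\end{enumerate}
They therefore also cover a narrower convention such as $G(\omega)\ne0$.

\begin{lemma}\label{lem:count}
For $Y\ge1$ there are $\ll Y^{n+1}$ points $\omega$ with $H(\omega)\le Y$, and $\#\mathcal{Q}_B\gg B^{n+1}$ for large $B$.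
\end{lemma}

\begin{proof}
The first count is at most $(2Y+1)^{n+1}$. Let $b=\lfloor B\rfloor$. Of the $b^{n+1}$ integer vectors in $[1,b]^{n+1}$ at most $\sum_p(b/p)^{n+1}\le\frac34b^{n+1}$ are not primitive, by (F5). From the primitive ones we remove $(1,\dots,1)$ and the zeros of the homogenizations of $\Delta$ and of the polynomial in (D2), which are $O(b^n)$ vectors by (F2). The rest correspond to distinct points of $\mathcal{Q}_B$.
\end{proof}

\section{Duplication over $\mathbb{Q}$ and over $K$}\label{sec:dup}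

\subsection*{The duplication forms}
Let $W(X)=X^3+a_4X+a_6$ define an elliptic curve $Y^2=W(X)$ over a field of characteristic $0$, and put
\[
\varphi=X^4-2a_4X^2Z^2-8a_6XZ^3+a_4^2Z^4,\qquad \psi=4Z(X^3+a_4XZ^2+a_6Z^3).
\]
Expanding $(3X^2+a_4)^2-8X(X^3+a_4X+a_6)$ shows that $\varphi(X,1)=W'(X)^2-8XW(X)$, and $\psi(X,1)=4W(X)$. If $x(Q)=[X:Z]$, then $x(2Q)=[\varphi(X,Z):\psi(X,Z)]$. Indeed, for $Q=(x,y)$ with $y\ne0$ the tangent has slope $W'(x)/2y$ and $x(2Q)=W'(x)^2/4W(x)-2x$; for $y=0$ we get $[W'(x)^2:0]=[1:0]$; and for $Q=O$ we get $[1:0]$.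

We want a version that can be evaluated at the integer vector $\nu$ and that sends forms in $t$ to forms in $t$. Fix $m\ge1$ with $\deg a_4\le4m$ and $\deg a_6\le6m$, and let $\tilde a_4=t_0^{4m}a_4$ and $\tilde a_6=t_0^{6m}a_6$, forms in $\mathbb{Z}[t]$ of degrees $4m$ and $6m$. Multiply $\varphi$ and $\psi$ by $t_0^{8m}$:
\[
\Phi=t_0^{8m}X^4-2t_0^{4m}\tilde a_4X^2Z^2-8t_0^{2m}\tilde a_6XZ^3+\tilde a_4^2Z^4,\qquad
\Psi=4Z\bigl(t_0^{8m}X^3+t_0^{4m}\tilde a_4XZ^2+t_0^{2m}\tilde a_6Z^3\bigr).
\]
As quartic forms in $X,Z$, all their coefficients are forms of degree $8m$ in $\mathbb{Z}[t]$. How much can cancel between $\Phi$ and $\Psi$ is governed by $\rho=\operatorname{Res}_{4,4}(\Phi(X,1),\Psi(X,1))$, an $8\times8$ determinant and so a form of degree $64m$ in $\mathbb{Z}[t]$. The identities of (F4) for $j=7$ and $j=0$, made homogeneous, read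
\begin{equation}\label{eq:bezout}
\rho X^7=p_1\Phi+q_1\Psi,\qquad \rho Z^7=p_2\Phi+q_2\Psi,
\end{equation}
where $p_i,q_i$ are cubic forms in $X,Z$ whose coefficients are $7\times7$ minors, hence forms of degree $56m$ in $\mathbb{Z}[t]$.

\begin{lemma}\label{lem:rho}
$\rho=\pm t_0^{64m}\Delta^2$. In particular $\rho\ne0$, and $\rho(\nu)\ne0$ whenever $\Delta(\omega)\ne0$.
\end{lemma}

\begin{proof}
We have $\rho=t_0^{64m}\operatorname{Res}_{4,4}(\varphi(X,1),4W)$. Let $\theta_1,\dots,\theta_4$ be the roots of the monic quartic $\varphi(X,1)$ and $e_1,e_2,e_3$ those of $W$. By (F4) the resultant is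
\[
\pm4^4\prod_{i,j}(\theta_i-e_j)=\pm4^4\prod_j\varphi(e_j,1)=\pm4^4\prod_jW'(e_j)^2=\pm4^4(4a_4^3+27a_6^2)^2=\pm\Delta^2,
\]
since $\prod_jW'(e_j)$ is, up to sign, the discriminant of $W$. Finally $\nu_0\ne0$.
\end{proof}

This is the only place where the condition $\Delta(\omega)\ne0$ enters the estimates.

\subsection*{One duplication over $\mathbb{Q}$}

\begin{lemma}\label{lem:local}
There is $c_1\ge1$ with the following property. Let $\Delta(\omega)\ne0$, let $v$ be a place, $(X,Z)\in\mathbb{Q}^2\setminus\{0\}$, $M=\max(|X|_v,|Z|_v)$ and $M'=\max(|\Phi|_v,|\Psi|_v)$, with $\Phi,\Psi$ evaluated at $t=\nu$ and $(X,Z)$. Then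
\begin{equation}\label{eq:local}
|\rho(\nu)|_p\le\frac{M'}{M^4}\le1\quad(v=p),\qquad
c_1^{-1}|\rho(\nu)|\,|\nu|^{-56m}\le\frac{M'}{M^4}\le c_1|\nu|^{8m}\quad(v=\infty).
\end{equation}
Consequently, for all $Q\in E_\omega(\mathbb{Q})$,
\begin{equation}\label{eq:dupQ}
|h(x(2Q))-4h(x(Q))|\le56m\,h(\omega)+\log c_1 .
\end{equation}
\end{lemma}

\begin{proof}
At $t=\nu$ the coefficients of $\Phi,\Psi$ are integers of size $O(|\nu|^{8m})$, which gives the upper bounds. The coefficients of $p_i,q_i$ are integers of size $O(|\nu|^{56m})$, so \eqref{eq:bezout} gives $|\rho(\nu)|_pM^7\le M^3M'$ at $p$ and $|\rho(\nu)|M^7\ll|\nu|^{56m}M^3M'$ at $\infty$. For \eqref{eq:dupQ} let $x(Q)=[X:Z]$. By (F1), $h(x(2Q))-4h(x(Q))=\sum_v\log(M'/M^4)$. This is at most $8m\log|\nu|+\log c_1$ and at least $\sum_v\log|\rho(\nu)|_v-56m\log|\nu|-\log c_1$, where the sum over $v$ vanishes by the product formula.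
\end{proof}

\subsection*{One duplication over $K$}
For $k\ge0$ write $x(2^kP)=[F_k:G_k]$ with $F_k,G_k\in\mathbb{Z}[t]$ forms of the same degree $d_k$, coprime in the factorial ring $\mathbb{Z}[t]$. To obtain them, take $x(2^kP)$ in lowest terms in $\mathbb{Q}[\mathbf{T}]$, multiply numerator and denominator by $t_0^{d}$ with $d$ the larger of their degrees (so that $t_0$ does not divide both), and scale to coprime contents. Hence $d_k=h_K(x(2^kP))$. If $d_k\ge1$, coprimality forces both forms to be nonzero.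

\begin{lemma}\label{lem:C}
For each $k\ge0$ there is a nonzero form $C_k\in\mathbb{Z}[t]$ dividing $\rho$ in $\mathbb{Z}[t]$ such that
\begin{equation}\label{eq:rec}
C_kF_{k+1}=\Phi(F_k,G_k),\qquad C_kG_{k+1}=\Psi(F_k,G_k).
\end{equation}
The $C_k$ lie in a finite set, $d_{k+1}-4d_k=8m-\deg C_k$, and $|d_{k+1}-4d_k|\le56m$.
\end{lemma}

\begin{proof}
By \eqref{eq:bezout} and $\rho\ne0$, the forms $\Phi(F_k,G_k)$ and $\Psi(F_k,G_k)$, of degree $8m+4d_k$, are not both zero, and they represent $x(2^{k+1}P)$. So \eqref{eq:rec} holds with $C_k$ their greatest common divisor, which is a form because it divides a nonzero form. By \eqref{eq:bezout}, $C_k$ divides $\rho F_k^7$ and $\rho G_k^7$, whose greatest common divisor is $\rho$. The form $\rho$ has finitely many divisors in $\mathbb{Z}[t]$, of degrees between $0$ and $64m$; compare degrees in \eqref{eq:rec}.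
\end{proof}

\subsection*{The defect}
Let $\omega\in\mathcal{Q}_B$. By (D1), $(F_0(\nu),G_0(\nu))\ne(0,0)$ represents $x(P_\omega)$. Suppose that $(F_k(\nu),G_k(\nu))\ne(0,0)$ represents $x(2^kP_\omega)$. Its image under $(\Phi,\Psi)$ at $t=\nu$ is nonzero by \eqref{eq:local}, represents $x(2^{k+1}P_\omega)$, and equals $C_k(\nu)(F_{k+1}(\nu),G_{k+1}(\nu))$ by \eqref{eq:rec}. By induction $x(2^kP_\omega)=[F_k(\nu):G_k(\nu)]$ for all $k$. As in the model, define the $k$th \emph{defect} and the \emph{discrepancy}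
\[
\delta_k(\omega)=d_kh(\omega)-h\bigl(x(2^kP_\omega)\bigr),\qquad \xi(\omega)=\hat h_{E_\omega}(P_\omega)-\hat h_E(P)h(\omega).
\]
Then
\begin{equation}\label{eq:defect}
\delta_k(\omega)=\log\frac{|\nu|^{d_k}}{\max(|F_k(\nu)|,|G_k(\nu)|)}+\log\gcd\bigl(F_k(\nu),G_k(\nu)\bigr),
\end{equation}
and, with $c(k)=\log\max(\|F_k\|_1,\|G_k\|_1)$,
\begin{equation}\label{eq:defectrange}
-c(k)\le\delta_k(\omega)\le d_kh(\omega).
\end{equation}

\begin{proposition}\label{prop:reduce}
There are constants $C_1\ge1$ and $C_2$ such that for all $k\ge0$, all $B$ and all $\omega\in\mathcal{Q}_B$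
\begin{gather}
\bigl|\hat h_E(P)-\tfrac124^{-k}d_k\bigr|\le C_14^{-k},\qquad
\bigl|\hat h_{E_\omega}(P_\omega)-\tfrac124^{-k}h(x(2^kP_\omega))\bigr|\le C_14^{-k}(h(\omega)+1),\label{eq:tail}\\
|\xi(\omega)|\le2C_14^{-k}(h(\omega)+1)+\tfrac124^{-k}|\delta_k(\omega)|,\label{eq:key}\\
0\le\hat h_{E_\omega}(P_\omega)/h(\omega)\le C_2.\label{eq:bounded}
\end{gather}
\end{proposition}

\begin{proof}
If a real sequence satisfies $|s_{j+1}-4s_j|\le b$ for all $j$, then $4^{-j}s_j$ converges and
\[
\lim_j4^{-j}s_j-4^{-k}s_k=\sum_{j\ge k}4^{-j-1}(s_{j+1}-4s_j),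
\]
which has absolute value at most $4^{-k}b/3$. Apply this to $s_j=d_j$ with Lemma~\ref{lem:C} and to $s_j=h(x(2^jP_\omega))$ with \eqref{eq:dupQ} to get \eqref{eq:tail}. Then \eqref{eq:key} follows from
\[
-\xi(\omega)=\bigl(\hat h_E(P)-\tfrac124^{-k}d_k\bigr)h(\omega)+\tfrac124^{-k}\delta_k(\omega)+\bigl(\tfrac124^{-k}h(x(2^kP_\omega))-\hat h_{E_\omega}(P_\omega)\bigr).
\]
The canonical height is a limit of nonnegative numbers, and by \eqref{eq:tail} and \eqref{eq:defectrange} with $k=0$ it is at most $\frac12(d_0h(\omega)+c(0))+C_1(h(\omega)+1)$. Since $h(\omega)\ge\log2$, \eqref{eq:bounded} follows.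
\end{proof}

\begin{remark}\label{rem:n1}
Let $n=1$. Then $F_k,G_k$ are coprime binary forms, their resultant is a nonzero integer when $d_k\ge1$, and the proof of Lemma~\ref{lem:local} applied to them gives $\delta_k(\omega)=O_k(1)$ for all $\omega$. So \eqref{eq:key} yields $\limsup|\xi(\omega)|/h(\omega)\le2C_14^{-k}$ for every $k$, which is the pointwise limit for rational $\omega$. For $n\ge2$ only this bound on $\delta_k$ is lost; \eqref{eq:key} holds at every point.
\end{remark}

\section{Counting large defects: proof of Theorem~\ref{thm:A}}\label{sec:A}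

By \eqref{eq:defect}, a large defect means that $F_k(\nu)$ is small or that $F_k(\nu)$ and $G_k(\nu)$ have a large common divisor. We count such $\nu$ along lines parallel to the last coordinate axis, where the question is about a polynomial in one variable. In both cases the reason for rarity is the same: the variable must be close to one of the roots, in the real or in the $p$-adic metric.

\begin{lemma}\label{lem:roots}
Let $f\in\mathbb{Z}[u]$ have degree $r\ge1$ and leading coefficient $c$.
\begin{enumerate}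
\item[(a)] For $Y\ge0$, at most $r\bigl(2(Y/|c|)^{1/r}+1\bigr)$ integers $u$ satisfy $|f(u)|\le Y$.
\item[(b)] For $g\ge1$ and $L\ge0$, at most $r^{w(g)}\bigl(2L(|c|/g)^{1/r}+1\bigr)$ integers $u\in[-L,L]$ satisfy $g\mid f(u)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $f=c\prod_{i=1}^r(u-\alpha_i)$. (a) If $|f(u)|\le Y$, then $|u-\alpha_i|\le(Y/|c|)^{1/r}$ for some $i$, and a disc of radius $R$ contains at most $2R+1$ integers.

(b) For $p\mid g$ put $s_p=(v_p(g)-v_p(c))/r$. If $g\mid f(u)$, then over $\overline{\mathbb{Q}_p}$ we have $\sum_iv_p(u-\alpha_i)\ge rs_p$, so $v_p(u-\alpha_i)\ge s_p$ for some $i=i_p$. Two integers with the same $i_p$ differ by an integer of valuation at least $s_p$, so they are congruent modulo $p^{\max(0,\lceil s_p\rceil)}$. There are $r^{w(g)}$ choices of $(i_p)_{p\mid g}$, and for each the solutions lie in one class modulo an integer $q\ge\prod_{p\mid g}p^{s_p}\ge(g/|c|)^{1/r}$. A class contains at most $2L/q+1$ integers of $[-L,L]$.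
\end{proof}

To apply the lemma uniformly on all lines, the leading coefficient in $t_n$ should not depend on the line.

\medskip
\noindent\textbf{Coordinate change.} Let $D\in\mathbb{Z}[t]$ be a nonzero form of degree $r\ge1$. Choose an integer vector $e$ with $D(e)\ne0$; by homogeneity we may take it primitive, and then it is the last column of a matrix $M\in\mathrm{GL}_{n+1}(\mathbb{Z})$. In $D(Mt)$ the coefficient of $t_n^r$ is the nonzero integer $D(e)$. Replacing every form $F$ by $F(Mt)$ and $\nu$ by $M^{-1}\nu$ preserves the values $F(\nu)$, degrees and coprimality, and sends the vectors with $|\nu|\le B$ into a box $|\nu|\le L$ with $L\ll_DB$. Lemma~\ref{lem:roots}(a), applied for each of the $\ll B^n$ vectors $\nu'$, gives for $B\ge1$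
\begin{equation}\label{eq:small}
\#\{\nu\in\mathbb{Z}^{n+1}:\ |\nu|\le B,\ |D(\nu)|\le Y\}\ll_DB^n(Y^{1/r}+1).
\end{equation}

A common divisor of two values is caught by elimination. We record the size of the resultant now, since Section~\ref{sec:B} needs it.

\begin{lemma}\label{lem:elim}
Let $D,F\in\mathbb{Z}[t]$ be forms of degrees $r\ge1$ and $d\ge0$, coprime in $\mathbb{Q}[t]$, and suppose that $t_n^r$ has nonzero coefficient in $D$. Let $R=\operatorname{Res}_{r,d}(D,F)\in\mathbb{Z}[t']$, taken with respect to $t_n$. Then $R\ne0$, $\deg R\le2rd$, $\|R\|_1\le\|D\|_1^d\|F\|_1^r$, and for every $\nu\in\mathbb{Z}^{n+1}$ each common divisor of $D(\nu)$ and $F(\nu)$ divides $R(\nu')$.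
\end{lemma}

\begin{proof}
By (F3), $D$ and $F$ have no common root over $\overline{\mathbb{Q}(t')}$, so $R\ne0$ by the product formula in (F4). The Sylvester matrix has $d$ rows with entries of degree $\le r$ whose norms add up to $\|D\|_1$, and $r$ rows with entries of degree $\le d$ whose norms add up to $\|F\|_1$. Each term of the determinant takes one entry from each row, which bounds the degree by $dr+rd$ and the norm by the product of the row sums. By (F4) with $j=0$, $R$ lies in the ideal $(D,F)$ of $\mathbb{Z}[t]$.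
\end{proof}

\begin{lemma}\label{lem:power}
Let $F,G\in\mathbb{Z}[t]$ be forms of degree $d\ge1$, coprime in $\mathbb{Q}[t]$. The number of $\nu\in\mathbb{Z}^{n+1}$ with $|\nu|\le B$ such that $|F(\nu)|\le B^{d-1/2}$ or $\gcd(F(\nu),G(\nu))\ge B^{1/2}$ is $\ll_{F,G}B^{n+1-1/(4d)}$.
\end{lemma}

\begin{proof}
By \eqref{eq:small} the first condition holds for $\ll B^{n+1-1/(2d)}$ vectors. For the second, make the coordinate change for $F$ and let $R=\operatorname{Res}_{d,d}(F,G)$ as in Lemma~\ref{lem:elim}. By (F2), $R(\nu')=0$ for $O(B^{n-1})$ vectors $\nu'$, which accounts for $O(B^n)$ vectors $\nu$. Fix $\nu'$ with $R(\nu')\ne0$ and let $\epsilon=1/(8d)$. Since $|R(\nu')|\ll B^{2d^2}$, the integer $g=\gcd(F(\nu),G(\nu))$ is one of $\ll B^\epsilon$ divisors of $R(\nu')$, and $d^{w(g)}\ll B^\epsilon$, by (F5). For a given $g\ge B^{1/2}$, Lemma~\ref{lem:roots}(b) leaves $\ll B^\epsilon B^{1-1/(2d)}$ values $\nu_n$ with $g\mid F(\nu',\nu_n)$. The total is $\ll B^n+B^{n+1-1/(2d)+2\epsilon}\ll B^{n+1-1/(4d)}$.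
\end{proof}

Coprimality is essential here: for $G=F$ the greatest common divisor is $|F(\nu)|$, and every $\nu$ satisfies one of the two conditions as soon as $d-\frac12\ge\frac12$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The lower bound for $\#\mathcal{Q}_B$ is Lemma~\ref{lem:count}. Let $\varepsilon\in(0,1]$. We choose $k$ so that the first term of \eqref{eq:key} uses up half of $\varepsilon h(\omega)$: let $k$ be least with $4^k\ge8C_1/\varepsilon$, so that $4^k<32C_1/\varepsilon$. By \eqref{eq:tail},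
\[
d_k\le2\cdot4^k(\hat h_E(P)+C_1)\le\frac{64C_1(\hat h_E(P)+C_1)}{\varepsilon},
\qquad\text{and we put}\quad c=\frac1{256C_1(\hat h_E(P)+C_1)},
\]
so that $c\varepsilon\le1/(4d_k)$ if $d_k\ge1$, and $c\varepsilon\le1/256$.

The points with $h(\omega)<\frac12\log B$ number $O(B^{(n+1)/2})$, which is acceptable. Let $B\ge e^2$, let $h(\omega)\ge\frac12\log B\ge1$ and suppose $|\xi(\omega)|>\varepsilon h(\omega)$. The first term of \eqref{eq:key} is at most $4C_14^{-k}h(\omega)\le\frac\varepsilon2h(\omega)$, so $|\delta_k(\omega)|>\varepsilon4^kh(\omega)\ge8C_1h(\omega)\ge4\log B$. If $B$ is so large that $4\log B\ge c(k)$, then \eqref{eq:defectrange} excludes the negative sign, so $\delta_k(\omega)>\log B$. If $d_k=0$ this contradicts \eqref{eq:defectrange}. If $d_k\ge1$, one of the two terms in \eqref{eq:defect} exceeds $\frac12\log B$; since $|\nu|\le B$, this means $|F_k(\nu)|\le B^{d_k-1/2}$ or $\gcd(F_k(\nu),G_k(\nu))\ge B^{1/2}$. By Lemma~\ref{lem:power} there are $\ll_\varepsilon B^{n+1-1/(4d_k)}\le B^{n+1-c\varepsilon}$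 such $\nu$. This proves the bound for the exceptional set; bounded $B$ are absorbed in the implied constant.

On the exceptional set $|\xi(\omega)|/h(\omega)\le C_2+\hat h_E(P)$ by \eqref{eq:bounded}, and elsewhere it is at most $\varepsilon$. Hence
\[
|\mathcal{A}_B(P)-\hat h_E(P)|\le\frac1{\#\mathcal{Q}_B}\sum_{\omega\in\mathcal{Q}_B}\frac{|\xi(\omega)|}{h(\omega)}\le\varepsilon+O_\varepsilon(B^{-c\varepsilon}).
\]
Let $B\to\infty$ and then $\varepsilon\to0$.
\end{proof}

\section{The rate of convergence: proof of Theorem~\ref{thm:B}}\label{sec:B}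

To bound $\xi(\omega)$ by $O(1)$ on average through \eqref{eq:key}, we must take $4^k\ge\log B$. Then $F_k,G_k$ change with $B$, and the constants in Lemma~\ref{lem:power} are out of control. The remedy is to look not at $\delta_k$ but at its increments $\delta_{k+1}-4\delta_k$. By \eqref{eq:local}, at each place the increment is bounded in terms of the \emph{fixed} form $\rho$. At the real place this suffices (Lemma~\ref{lem:arch}). At the primes it does not: the bound $\sum_pv_p(\rho(\nu))\log p=\log|\rho(\nu)|$ is typically of order $\log B$, because $\rho=0$ has codimension $1$ only. But a prime contributes only if it also divides $F_k(\nu),G_k(\nu)$ or $F_{k+1}(\nu),G_{k+1}(\nu)$. This restores codimension $2$, and the moving forms enter only through a divisibility condition, whose cost is logarithmic in their size (Lemma~\ref{lem:finite}).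

\begin{lemma}\label{lem:arch}
Let $D\in\mathbb{Z}[t]$ be a nonzero form of degree $r\ge1$. Then
\[
\sum_{|\nu|\le B,\ D(\nu)\ne0}\Bigl|\log\frac{|\nu|^r}{|D(\nu)|}\Bigr|\ll_DB^{n+1}.
\]
\end{lemma}

\begin{proof}
The logarithm is at least $-\log\|D\|_1$ and at most $\lambda(\nu)=\log(B^r/|D(\nu)|)$, and $\lambda(\nu)\le r\log B$ since $|D(\nu)|\ge1$. By \eqref{eq:small} with $Y=B^re^{-s}$,
\[
\sum_\nu\max(\lambda(\nu),0)=\int_0^{r\log B}\#\{\nu:\lambda(\nu)>s\}\,ds\ll B^n\int_0^{r\log B}(Be^{-s/r}+1)\,ds\ll B^{n+1}.\qedhere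
\]
\end{proof}

For forms $D,F,G\in\mathbb{Z}[t]$ with $D\ne0$ put
\[
S(D;F,G)=\sum_{|\nu|\le B,\ D(\nu)\ne0}\ \ \sum_{p\,\mid\,D(\nu),\,F(\nu),\,G(\nu)}v_p(D(\nu))\log p .
\]

\begin{lemma}\label{lem:finite}
Let $D\in\mathbb{Z}[t]$ be a nonzero form of degree $r\ge1$ and let $\kappa>0$. There are $C$ and $B_0$, depending only on $D,n,\kappa$, with the following property. If $B\ge B_0$, $1\le y\le\kappa(\log B)^2$, and $F,G\in\mathbb{Z}[t]$ are forms of equal degree $d\le y$, coprime in $\mathbb{Q}[t]$, with $\|F\|_1,\|G\|_1\le e^y$, then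
\[
S(D;F,G)\le C\,B^{n+1}(1+\log y).
\]
\end{lemma}

\begin{proof}
All implied constants depend only on $D,n,\kappa$.

\emph{Reduction to one resultant.} Neither $F$ nor $G$ need be coprime to $D$, but each irreducible factor of $D$ is coprime to one of them. Write $D=c_0\prod_iD_i^{e_i}$ with $c_0\in\mathbb{Z}$ and $D_i$ nonconstant forms irreducible in $\mathbb{Z}[t]$. Then $v_p(D(\nu))=v_p(c_0)+\sum_ie_iv_p(D_i(\nu))$; the first term contributes at most $\log|c_0|$ for each $\nu$, the term $i$ vanishes unless $p\mid D_i(\nu)$, and $D(\nu)\ne0$ implies $D_i(\nu)\ne0$. So $S(D;F,G)\le\sum_ie_iS(D_i;F,G)+O(B^{n+1})$, and we may assume that $D$ is irreducible. It does not divide both $F$ and $G$; say $D\nmid F$, so that $D$ and $F$ are coprime. We drop the condition $p\mid G(\nu)$ and make the coordinate change for $D$; let $c\ne0$ be the coefficient of $t_n^r$ and $|\nu|\le L\ll B$ the new box. The substitution multiplies $\|F\|_1$ by at most $b^d$, where $b$ is the largest norm of a row of $M$, so still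 $\log\|F\|_1\ll y$. By Lemma~\ref{lem:elim}, $R=\operatorname{Res}_{r,d}(D,F)$ is nonzero, $\deg R\ll y$, $\log\|R\|_1\ll y$, and $p\mid D(\nu),F(\nu)$ implies $p\mid R(\nu')$.

\emph{Primes $p\le B^{1/2}$.} Their contribution is at most
\[
\sum_{p\le B^{1/2}}\log p\sum_{\substack{|\nu'|\le L\\ p\mid R(\nu')}}\ \sum_{e\ge1}N_e,\qquad N_e=\#\{|\nu_n|\le L:\ p^e\mid D(\nu',\nu_n)\ne0\}.
\]
We have $N_1\ll B/p$: if $p\nmid c$ there are at most $r$ roots modulo $p$, each giving $\le2L/p+1\ll B/p$ values, and if $p\mid c$ then $p$ is bounded and the trivial bound $\ll B$ suffices. For $e\le r$ use $N_e\le N_1$. For $e>r$, Lemma~\ref{lem:roots}(b) gives $N_e\ll Bp^{-e/r}+1$, and $N_e=0$ unless $p^e\le\|D\|_1L^r$, that is, unless $e\ll\log B$. Since $\sum_{e>r}p^{-e/r}\le p^{-1}/(1-2^{-1/r})$ and $\log B\ll B^{1/2}\le B/p$, we get $\sum_{e\ge1}N_e\ll B/p$, uniformly in $\nu'$. This is the first saving.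

The second saving comes from $p\mid R(\nu')$. Let $\mu$ be the greatest common divisor of the coefficients of $R$, so $\log\mu\le\log\|R\|_1\ll y$. If $p\nmid\mu$, then by (F2) $R$ has at most $(\deg R)p^{n-1}$ zeros in $\mathbb{F}_p^n$, each of which lifts to $\ll(B/p)^n$ vectors $\nu'$; so there are $\ll B^n\min(1,z_1/p)$ such $\nu'$, where $z_1=\max(2,\deg R)\ll y$. If $p\mid\mu$ we use the trivial bound $\ll B^n$. The contribution is therefore
\[
\ll B^{n+1}\Bigl(\sum_{p\le z_1}\frac{\log p}p+z_1\sum_{p>z_1}\frac{\log p}{p^2}+\sum_{p\mid\mu}\frac{\log p}p\Bigr).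
\]
By (F5) the first two sums are $\ll1+\log y$. For the third let $z_2=\max(2,\log\mu)\ll y$; it is at most $\sum_{p\le z_2}p^{-1}\log p+z_2^{-1}\sum_{p\mid\mu}\log p\le\log z_2+O(1)$.

\emph{Primes $p>B^{1/2}$.} Here reduction modulo $p$ gives no saving in $\nu'$, but few such primes can divide $R(\nu')$. Take $B_0>c^2$, so that $p\nmid c$. For each $\nu$ the contribution of all primes together is at most $\log|D(\nu)|\ll\log B$, so it suffices to count the $\nu$ for which some $p>B^{1/2}$ divides $D(\nu)$ and $F(\nu)$. By (F2), those with $R(\nu')=0$ number $\ll yB^{n-1}\cdot B$. If $R(\nu')\ne0$, then $\log|R(\nu')|\ll y+y\log B$, so at most $2\log|R(\nu')|/\log B\ll y$ primes $p>B^{1/2}$ divide $R(\nu')$, and each allows at most $r(2L/p+1)\ll B^{1/2}$ values of $\nu_n$. The contribution is $\ll(\log B)\,y\,B^{n+1/2}\ll(\log B)^3B^{n+1/2}\ll B^{n+1}$; this is where $y\le\kappa(\log B)^2$ is used.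
\end{proof}

To apply the lemma we need the size of $F_k$ and $G_k$. The recursion \eqref{eq:rec} involves a division by $C_k$, under which $\|\cdot\|_1$ may increase, so we pass to a multiplicative measure of size. The Mahler measure $M(f)$ of a nonzero $f\in\mathbb{C}[t]$ is the geometric mean of $|f|$ over the torus $|t_0|=\dots=|t_n|=1$. It is multiplicative, $M(f)\le\|f\|_1$, $M(f)\ge1$ for $f\in\mathbb{Z}[t]$, and $\|f\|_1\le2^{\sum_i\deg_{t_i}f}M(f)$; see Mahler \cite{Mahler}.

\begin{lemma}\label{lem:coeff}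
There is $c_3\ge1$ such that, with $y_k=c_35^k$, we have $d_k\le y_k$ and $\|F_k\|_1,\|G_k\|_1\le e^{y_k}$ for all $k\ge0$.
\end{lemma}

\begin{proof}
By \eqref{eq:tail}, $d_k\ll4^k$. Recall $c(k)=\log\max(\|F_k\|_1,\|G_k\|_1)$. If $F_{k+1}\ne0$, then by \eqref{eq:rec}
\[
M(F_{k+1})\le M(C_k)M(F_{k+1})=M(\Phi(F_k,G_k))\le\|\Phi(F_k,G_k)\|_1\le\|\Phi\|_1e^{4c(k)},
\]
so $\|F_{k+1}\|_1\le2^{(n+1)d_{k+1}}\|\Phi\|_1e^{4c(k)}$; the same holds for $G_{k+1}$ with $\Psi$. Thus $4^{-k-1}c(k+1)\le4^{-k}c(k)+O(1)$, and $c(k)\ll(k+1)4^k\ll5^k$.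
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $B$ be large and put $\tau_k=\delta_{k+1}-4\delta_k$. The telescoping identity in the proof of Proposition~\ref{prop:reduce}, applied to both canonical heights from $k=0$, gives
\begin{equation}\label{eq:series}
-\xi(\omega)=\tfrac12\delta_0(\omega)+\tfrac12\sum_{k\ge0}4^{-k-1}\tau_k(\omega).
\end{equation}

\emph{The tail.} By \eqref{eq:dupQ} and Lemma~\ref{lem:C}, $|\tau_k(\omega)|\ll h(\omega)+1\ll\log B$ uniformly in $k$. Let $N$ be least with $4^N\ge\log B$. The terms $k\ge N$ contribute $\ll4^{-N}\log B\le1$ for each $\omega$, hence $O(B^{n+1})$ in all. For $k\le N$, since $4^{N-1}<\log B$ and $5<4^2$, we have $y_k\le5c_3\cdot5^{N-1}\le5c_3(\log B)^2$, so Lemma~\ref{lem:finite} applies to $(F_k,G_k)$ with $y=y_k$ and $\kappa=5c_3$.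

\emph{Local decomposition.} Let $g_{k,p}=\min\bigl(v_p(F_k(\nu)),v_p(G_k(\nu))\bigr)$, and let $\Phi,\Psi$ denote the values at $t=\nu$, $(X,Z)=(F_k(\nu),G_k(\nu))$. By \eqref{eq:rec}, $\max(|F_{k+1}(\nu)|,|G_{k+1}(\nu)|)=\max(|\Phi|,|\Psi|)/|C_k(\nu)|$. So \eqref{eq:defect} and $d_{k+1}-4d_k=8m-\deg C_k$ give $\tau_k=\tau_{k,\infty}+\sum_p(g_{k+1,p}-4g_{k,p})\log p$ with
\[
\tau_{k,\infty}=\log\frac{|C_k(\nu)|}{|\nu|^{\deg C_k}}+\Bigl(8m\log|\nu|-\log\frac{\max(|\Phi|,|\Psi|)}{\max(|F_k(\nu)|,|G_k(\nu)|)^4}\Bigr).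
\]

\emph{The real place.} Let $\ell(\nu)=\log(|\nu|^{64m}/|\rho(\nu)|)$. By \eqref{eq:local} the bracket lies in $[-\log c_1,\ell(\nu)+\log c_1]$. Write $\rho=C_kC_k'$ and let $b=\max\log\|D\|_1$ over the finitely many divisors $D$ of $\rho$. The first term is at most $b$; it equals $-\ell(\nu)-\log(|C_k'(\nu)|/|\nu|^{\deg C_k'})$ and so is at least $-\ell(\nu)-b$. Hence $|\tau_{k,\infty}|\ll|\ell(\nu)|+1$ uniformly in $k$, and $\sum_{\omega\in\mathcal{Q}_B}|\tau_{k,\infty}|\ll B^{n+1}$ by Lemma~\ref{lem:arch} with $D=\rho$.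

\emph{The primes.} By \eqref{eq:rec} and \eqref{eq:local},
\[
v_p(C_k(\nu))+g_{k+1,p}=\min(v_p(\Phi),v_p(\Psi))\in[4g_{k,p},\,4g_{k,p}+v_p(\rho(\nu))].
\]
Since $0\le v_p(C_k(\nu))\le v_p(\rho(\nu))$, we get $|g_{k+1,p}-4g_{k,p}|\le v_p(\rho(\nu))$. The difference vanishes unless $p\mid\rho(\nu)$ and one of $g_{k,p},g_{k+1,p}$ is positive. So for $k<N$, by Lemmas~\ref{lem:finite} and~\ref{lem:coeff},
\[
\sum_{\omega\in\mathcal{Q}_B}\sum_p|g_{k+1,p}-4g_{k,p}|\log p\le S(\rho;F_k,G_k)+S(\rho;F_{k+1},G_{k+1})\ll B^{n+1}(1+\log y_{k+1})\ll B^{n+1}(k+1).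
\]
Altogether $\sum_{k<N}4^{-k-1}\sum_{\omega\in\mathcal{Q}_B}|\tau_k|\ll B^{n+1}\sum_k4^{-k}(k+1)\ll B^{n+1}$.

\emph{The initial defect.} If $d_0=0$, then $\delta_0$ is constant. Let $d_0\ge1$, so $F_0\ne0$. The $O(B^n)$ points with $F_0(\nu)=0$ contribute $O(B^n\log B)$ by \eqref{eq:defectrange}. For the others, the first term of \eqref{eq:defect} lies between $-c(0)$ and $\log(|\nu|^{d_0}/|F_0(\nu)|)$, and its sum is $O(B^{n+1})$ by Lemma~\ref{lem:arch}. The second term is at most $\sum_{p\mid F_0(\nu),G_0(\nu)}v_p(F_0(\nu))\log p$, and its sum is at most $S(F_0;F_0,G_0)\ll B^{n+1}$ by Lemma~\ref{lem:finite} with $D=F_0$ and $y=y_0$. With \eqref{eq:series} this proves $\sum_{\omega\in\mathcal{Q}_B}|\xi(\omega)|\ll B^{n+1}$.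

\emph{The ratio.} The points with $h(\omega)\ge\frac12\log B$ contribute $\ll B^{n+1}/\log B$ to $\sum|\xi(\omega)|/h(\omega)$. The other $O(B^{(n+1)/2})$ points contribute $O(1)$ each, by \eqref{eq:bounded}. Divide by $\#\mathcal{Q}_B\gg B^{n+1}$.
\end{proof}

\section{Sharpness: proof of Theorem~\ref{thm:C}}\label{sec:C}

If split curves were allowed, (i) would be immediate: for $a_4,a_6\in\mathbb{Z}$ and a point $P$ with rational coordinates and positive canonical height $\hat h_0$ over $\mathbb{Q}$, we have $\hat h_E(P)=0$ and $\mathcal{A}_B(P)\ge\hat h_0/\log B$. For a non-split example we need a family in which $\hat h_{E_\omega}(P_\omega)$ is known up to $O(1)$ at every point. We pull back a one-parameter family along a multiple of the model function $T_1/T_2$.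

\subsection*{The family}
Let $n\ge2$, let $q$ be $1$ or a prime, and put
\[
E^{(q)}:\ Y^2=X^3-q^2T_1^2T_2^2X+T_2^6,\qquad P=(0,T_2^3).
\]
The equation is minimal, since no fourth power of a nonconstant polynomial divides $T_1^2T_2^2$. The quotient $a_4^3/a_6^2=-q^6T_1^6/T_2^6$ is not constant, so $j=1728\cdot4a_4^3/(4a_4^3+27a_6^2)$ is not constant; a split curve has $j\in\mathbb{Q}$, so $E^{(q)}$ is not split. We have $4a_4^3+27a_6^2=T_2^6(27T_2^6-4q^6T_1^6)$, and $27/4$ is not the sixth power of a rational number because $v_2(27/4)=-2$. So $\Delta(\omega)\ne0$ if and only if $\omega_2\ne0$. The point $P_\omega$ is always defined, and therefore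
\[
\mathcal{Q}_B=\{\omega\in\mathbb{Q}^n:\ 1<H(\omega)\le B,\ \omega_2\ne0\}
\]
does not depend on $q$. The substitution $X=T_2^2x$, $Y=T_2^3y$ turns $(E^{(q)},P)$ into the pull-back along $S=qT_1/T_2$ of
\[
E':\ y^2=x^3-S^2x+1\quad\text{over }\mathbb{Q}(S),\qquad P'=(0,1).
\]

\begin{lemma}\label{lem:half}
$\hat h_{E'}(P')=\frac12$ and $\hat h_{E^{(q)}}(P)=\frac12$.
\end{lemma}

\begin{proof}
We claim that for $k\ge1$, $x(2^kP')=f_k/g_k$ in lowest terms in $\mathbb{Q}[S]$ with $\deg f_k=4^k$ and $\deg g_k=4^k-4$. For $k=1$ the duplication formula at $[X:Z]=[0:1]$ gives $x(2P')=S^4/4$. For the inductive step let $f=f_k$, $g=g_k$, $D=4^k$. Then $x(2^{k+1}P')$ is the quotient of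
\[
f^4+2S^2f^2g^2-8fg^3+S^4g^4\qquad\text{by}\qquad 4g(f^3-S^2fg^2+g^3).
\]
The terms of the numerator have degrees $4D$, $4D-6$, $4D-12$, $4D-12$, and those in the bracket of the denominator have degrees $3D$, $3D-6$, $3D-12$. So the degrees are $4D$ and $4D-4$, and it remains to show that nothing cancels.

Suppose both vanish at $s\in\mathbb{C}$. Then $g(s)\ne0$, since otherwise $f(s)^4=0$. Let $x_0=f(s)/g(s)$ and $W_s(x)=x^3-s^2x+1$. The denominator gives $W_s(x_0)=0$, and the numerator, which is $g(s)^4(W_s'(x_0)^2-8x_0W_s(x_0))$, then gives $W_s'(x_0)=0$: the point $2^kP'$ passes through the singular point of the fiber over $s$. From $W_s(0)=1$ we get $x_0\ne0$, and $W_s'(x_0)=0$ gives $s^2=3x_0^2\ne0$. Expand the coordinates $x,y$ of $2^kP'$ in $z=S-s$. Then $x\in x_0+z\mathbb{C}[[z]]$, and $y^2=W_s(x)-(S^2-s^2)x$ lies in $\mathbb{C}[[z]]$ and vanishes at $z=0$. Hence $y\in z\mathbb{C}[[z]]$ and $z^2\mid y^2$. Also $z^2\mid W_s(x)$, because $x_0$ is a double root. But $(S^2-s^2)x=z(2s+z)x\equiv2sx_0z\not\equiv0\pmod{z^2}$,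 a contradiction. This proves the claim, and $\hat h_{E'}(P')=\frac12\lim4^{-k}4^k=\frac12$.

Put $\tilde f=T_2^{4^k}f_k(qT_1/T_2)$ and $\tilde g=T_2^{4^k-4}g_k(qT_1/T_2)$, forms in $T_1,T_2$ of degrees $4^k$ and $4^k-4$, not divisible by $T_2$ and coprime because $f_k,g_k$ are. Then $x(2^kP)=T_2^2f_k(S)/g_k(S)=\tilde f/(T_2^2\tilde g)$ is in lowest terms, with degrees $4^k$ and $4^k-2$. So $h_K(x(2^kP))=4^k$.
\end{proof}

Every fiber $E'_s$ with $s\in\mathbb{Q}$ is an elliptic curve, again because $s^6\ne27/4$. Tate's theorem \cite{Tate} for the base $\mathbb{P}^1$ gives a constant $C_T$ with $|\hat h_{E'_s}(P'_s)-\frac12h(s)|\le C_T$ for all $s\in\mathbb{Q}$. It depends only on $E'$ and $P'$, not on $q$. As noted in the introduction, the substitution does not change canonical heights over $\mathbb{Q}$. So for $\omega\in\mathcal{Q}_B$ and $s=q\nu_1/\nu_2$,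
\begin{equation}\label{eq:tate}
\Bigl|\xi(\omega)-\tfrac12\bigl(h(s)-h(\omega)\bigr)\Bigr|\le C_T,\qquad
h(s)=\log\max(q|\nu_1|,|\nu_2|)-\log\gcd(q\nu_1,\nu_2).
\end{equation}

\subsection*{Proof of (i)}
We need the mean of $\xi$ to stay away from $0$, and the unknown constant $C_T$ could hide this when $q=1$. The parameter $q$ raises $h(s)$ by about $\log q$ at most points, while $\hat h_{E^{(q)}}(P)$, $\mathcal{Q}_B$ and $C_T$ stay the same.

Let $q$ be prime, and let ``mean'' refer to the average over $\mathcal{Q}_B$, where $\#\mathcal{Q}_B\gg_nB^{n+1}$. With $g=\gcd(\nu_1,\nu_2)$ we have $\gcd(q\nu_1,\nu_2)=g\gcd(q,\nu_2/g)$, since $\nu_1/g$ and $\nu_2/g$ are coprime. So for $\nu_1\ne0$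
\[
h(s)-h(\omega)\ge\log q-\log\frac{|\nu|}{|\nu_1|}-\log g-(\log q)\,\mathbf{1}_{q\mid\nu_2},
\]
and for $\nu_1=0$ we have $h(s)-h(\omega)\ge-\log B$. By Lemma~\ref{lem:model}(a) and (b), the second and third terms have mean $O_n(1)$. At most $2B/q$ nonzero $\nu_2\in[-B,B]$ are divisible by $q$, so the last term has mean $O_n((\log q)/q)=O_n(1)$. The points with $\nu_1=0$ have proportion $O_n(1/B)$ and change the lower bound by $O_n((\log q+\log B)/B)$, which is $O_n(1)$ once $B\ge q$. By \eqref{eq:tate} there is $c_n$, independent of $q$, such that the mean of $\xi$ is at least $\frac12\log q-c_n-C_T$ for large $B$. Fix a prime $q$ for which this is at least $1$.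

It remains to replace $h(\omega)$ by $\log B$ in $\mathcal{A}_B(P)-\frac12=\operatorname{mean}(\xi/h)$. Let $U=\log\log B$. The points with $h(\omega)<\log B-U$ have $H(\omega)<B/\log B$, so their proportion is $O((\log B)^{-n-1})=O((\log B)^{-3})$, and on them $|\xi|/\log B\le|\xi|/h=O(1)$ by \eqref{eq:bounded}. On the other points $0\le1/h(\omega)-1/\log B\ll U/(\log B)^2$, and the mean of $|\xi|$ is $O(1)$ by Theorem~\ref{thm:B}. Hence
\[
\mathcal{A}_B(P)-\tfrac12=\frac{\operatorname{mean}(\xi)}{\log B}+O\Bigl(\frac{\log\log B}{(\log B)^2}\Bigr)\ge\frac1{2\log B}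
\]
for large $B$, which is (i) with $c'=\frac12$. \qed

\subsection*{Proof of (ii)}
Let $q=1$ and $0<\varepsilon<1/8$. We force a large common divisor of $\nu_1$ and $\nu_2$, and take it prime so that primitivity is easy to control. By Bertrand's postulate there is a prime $\ell\in[B^{4\varepsilon},2B^{4\varepsilon}]$; both $\ell$ and $B/\ell\ge\frac12B^{1/2}$ tend to infinity with $B$. Consider the integer vectors with
\[
\nu_0\in(B/2,B],\qquad \nu_1=\ell\nu_1',\quad\nu_2=\ell\nu_2',\quad\nu_1',\nu_2'\in[1,B/\ell],\qquad\nu_3,\dots,\nu_n\in[1,B].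
\]
There are $(\frac12+o(1))B^{n+1}/\ell^2$ of them. If such a vector is divisible by $\ell$, then $\ell\mid\nu_0$, which holds for at most $B/(2\ell)+1=o(B)$ values of $\nu_0$, a proportion $o(1)$. If it is divisible by a prime $p\ne\ell$, then $p\mid\nu_1',\nu_2'$, which holds for at most $(B/\ell p)^2$ pairs; summing over $p$ gives a proportion at most $\frac34+o(1)$ by (F5). So $\gg B^{n+1}/\ell^2\gg B^{n+1-8\varepsilon}$ of the vectors are primitive, and they correspond to distinct $\omega\in\mathcal{Q}_B$. For these, $h(\omega)\ge\log B-\log2$ and $h(s)=h(\nu_1'/\nu_2')\le\log(B/\ell)\le(1-4\varepsilon)\log B$. By \eqref{eq:tate},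
\[
-\xi(\omega)\ge2\varepsilon\log B-\tfrac12\log2-C_T>\varepsilon\log B\ge\varepsilon h(\omega)
\]
for large $B$, so all these $\omega$ lie in the exceptional set of Theorem~\ref{thm:A}. \qed

\begin{thebibliography}{9}

\bibitem{Mahler}
Mahler, \emph{On some inequalities for polynomials in several variables}, J. London Math. Soc. \textbf{37} (1962).

\bibitem{Tate}
J. Tate, \emph{Variation of the canonical height of a point depending on a parameter}, Amer. J. Math. \textbf{105} (1983), 287--294.

\bibitem{Wong}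
Wei Pin Wong, \emph{On the Average Value of the Canonical Height in Higher Dimensional Families of Elliptic curves}, arXiv:1305.7207 (2013).

\end{thebibliography}
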